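
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Resurgence, asymptotic resurgence, and the triangles of $K_5$}


\begin{abstract}
We exhibit a squarefree monomial ideal in ten variables that is minimally
non-Fulkersonian and not minimally non-packing, and whose resurgence and
asymptotic resurgence are both equal to $6/5$. The variables are the edges of the complete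
graph $K_5$, and the minimal primes are generated by the edge sets of its ten triangles. This answers in
the negative a question from a paper of DiPasquale, Francisco, Mermin and Schweig. We also
determine exactly when the two invariants agree for minimally non-Fulkersonian
ideals whose Lehman parameters satisfy $rs-n\ge 2$: this happens only for
the ideal above and for certain ideals obtained from it by adding minimal primes.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Two ways to compare powers}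
Let $S=\mathbb K[x_1,\dots,x_n]$ be a polynomial ring over a field and let $I\subset S$ be
a squarefree monomial ideal, $I\ne 0,S$. The supports of its minimal monomial generators
are the edges of a clutter on $\{1,\dots,n\}$. A \emph{cover} of $I$ is a set $P$
of variables (we identify a variable with its index) that meets the support of every monomial of $I$; the minimal
covers generate the minimal primes of $I$. For $a\ge1$ the symbolic power
$I^{(a)}=\bigcap_{P\in\mathrm{Ass}(I)}(I^aS_P\cap S)$ is the intersection
of the ideals $(x_e:e\in P)^a$ over the minimal covers $P$. Writing $u(P)=\sum_{e\in P}u_e$, we get for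
integral $u\ge0$
\begin{equation}\label{eq:symb}
x^u\in I^{(a)}\iff u(P)\ge a\ \text{ for every cover } P ,
\end{equation}
and it is enough to test minimal covers.
Membership in the ordinary power $I^a$ is an integer packing problem: $u$ must dominate
a sum of $a$ exponents of generators. (We put $I^0=S$.) Its convex relaxation is the integral closure
$\overline{I^a}$. Put
\[
SP(I)=\{u\ge0: u(P)\ge1\text{ for all covers }P\},\qquad
NP(I)=\mathrm{conv}\{w: x^w \text{ a minimal generator}\}+\mathbb R^n_{\ge0}.
\]
Then $x^u\in I^{(a)}$ iff $u/a\in SP(I)$, and $x^u\in\overline{I^a}$ iff $u/a\in NP(I)$ (the standard description of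
the integral closure of a monomial ideal). The exponent of every monomial of $I$ lies in $NP(I)$. Every generator meets
every cover, so $NP(I)\subseteq SP(I)$ and
$I^a\subseteq\overline{I^a}\subseteq I^{(a)}$.

The failure of $I^{(a)}\subseteq I^b$ is measured by the \emph{resurgence} and by
the \emph{asymptotic resurgence} of Guardo, Harbourne and Van Tuyl; with $a,b\ge1$ integers,
\[
\rho(I)=\sup\Big\{\frac ab: I^{(a)}\not\subseteq I^b\Big\},\qquad
\rho_a(I)=\sup\Big\{\frac ab: I^{(at)}\not\subseteq I^{bt}\text{ for all }t\gg0\Big\}.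
\]
If $I^{(at)}\not\subseteq I^{bt}$ for some $t$, then $at/(bt)=a/b$ belongs to the set defining
$\rho(I)$; hence $\rho_a(I)\le\rho(I)$. Since $t$ is arbitrarily large, a bounded loss in the
exponent is invisible to $\rho_a$, whereas $\rho$ records it.

\subsection{The properties involved}
A \emph{minor} of $I$ arises by setting the variables of a set $A$ to $0$ and those of a disjoint set
$B$ to $1$; it is an ideal in the polynomial ring in the remaining variables. It is \emph{proper} if $A\cup B\ne\emptyset$.
\begin{itemize}
\item $I$ \emph{packs} if the maximum number of pairwise coprime minimal generators equals the height of $I$,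
that is, the minimum size of a cover. It has the \emph{packing property} if all its minors, $I$ included, pack. It is
\emph{minimally non-packing} if it does not have the packing property but every proper minor does.
\item $I$ is \emph{Fulkersonian} if $I^{(a)}=\overline{I^a}$ for all $a\ge1$. It is
\emph{minimally non-Fulkersonian} if it is not Fulkersonian but every proper minor is.
\end{itemize}
The ideals $0$ and $S$ may occur as minors; they are regarded as packing and as
Fulkersonian, and are not themselves minimally non-packing or minimally non-Fulkersonian. It is known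
that $I$ is Fulkersonian if and only if $\rho_a(I)=1$.

\begin{quote}
\textbf{Question} \cite{DFMS}. \emph{Suppose $I$ is minimally non-Fulkersonian but not minimally non-packing. Is it the case that
$\rho(I)\ne\rho_a(I)$?}
\end{quote}

There is a reason to guess ``yes''. Let $I$ be minimally non-Fulkersonian and suppose that some proper minor $J$ of $I$, of
height $h$, does not pack. The product $y$ of all variables of $J$ lies in
$J^{(h)}$, because every cover has at least $h$ elements; and $J^{(h)}=\overline{J^h}$, because $J$ is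
Fulkersonian. But $y\notin J^h$, since a squarefree monomial in
$J^h$ yields $h$ pairwise coprime generators. So an integrality defect is already
present in a proper minor, and one may expect it to push $\rho(I)$ above
$\rho_a(I)$. There is a loophole: the defect gives only the ratio $h/h=1$, while
$\rho_a(I)>1$. If all integrality defects of $I$ are small, the gap between $SP(I)$ and
$NP(I)$ can absorb them. This is what happens below.

\subsection{Results}
Let $E$ be the set of the ten edges of $K_5$ on $V=\{1,\dots,5\}$, and from now on, until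
Section~\ref{sec:lehman}, let $S=\mathbb K[x_e:e\in E]$. Let $\mathcal T$ be the set of the ten triangles, viewed as
$3$-subsets of $E$. Let $\mathcal F$ be the set of the twelve $5$-cycles (\emph{pentagons}) and the five
subgraphs $K_{1,4}$ (\emph{stars}), again viewed as subsets of $E$. For $\Phi\subseteq\mathcal F$ put
\[
\mathcal D_\Phi=\mathcal T\cup\Phi,\qquad I_\Phi=\bigcap_{D\in\mathcal D_\Phi}(x_e:e\in D).
\]
No member of $\mathcal T\cup\mathcal F$ contains another: members of the same kind have the same size, pentagons and stars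
contain no triangle, a pentagon contains no star because its vertices have degree $2$, and triangles and stars are smaller than
pentagons and triangles are smaller than stars. So the minimal covers of $I_\Phi$ are exactly the members of
$\mathcal D_\Phi$. The complement $G^c=E\setminus G$ of a pentagon is a pentagon: the
chords of $12345$ form the cycle $13524$.

\begin{theorem}\label{thm:main}
For every $\Phi\subseteq\mathcal F$, the ideal $I_\Phi$ is minimally non-Fulkersonian and not
minimally non-packing. If there is a pentagon $G$ with $G,G^c\notin\Phi$ (for example if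
$\Phi=\emptyset$), then $\rho(I_\Phi)=\rho_a(I_\Phi)=6/5$.
\end{theorem}

The case $\Phi=\emptyset$ answers the question: \textbf{no}.

A \emph{degenerate projective plane} is a clutter with edges $\{1,\dots,t\},\{0,1\},\dots,\{0,t\}$, where $t\ge2$, up to
renaming vertices.

\begin{theorem}\label{thm:strong}
Let $I$ be a minimally non-Fulkersonian ideal in $n$ variables whose clutter is not a degenerate projective
plane. Let $r$ be the least degree of a generator of $I$, let $s$ be the height of $I$, and suppose
$k:=rs-n\ge2$. Then $\rho_a(I)=rs/n$. Moreover $\rho(I)=\rho_a(I)$ if and only if, up to renaming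
variables, $I=I_\Phi$ with $G,G^c\notin\Phi$ for some pentagon $G$. In all other cases
$\rho(I)>\rho_a(I)$.
\end{theorem}

We make no claim about ideals with $k=1$ that are minimally non-Fulkersonian and not minimally non-packing, nor about
whether such ideals exist.

\subsection{The idea}
The value $6/5$ comes from the product $g$ of all ten variables: $g^t\in I_\Phi^{(3t)}$, but
generators have degree at least $4$, so $g^t\notin I_\Phi^b$ once $4b>10t$. To prove $\rho\le6/5$ one
must place every monomial of $I_\Phi^{(a)}$ into $I_\Phi^{b}$ for each integer $b<5a/6$. We divide a given monomial by $g$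
as often as possible. What remains typically has a zero exponent, and such a monomial of
$I_\Phi^{(a)}$ lies in $I_\Phi^a$ up to a defect of explicit form that costs a single factor. (If $\Phi$ contains pentagons, the
division may also stop at a monomial with positive exponents; then again at most one factor is lost.) An integer $b<5a/6$
is at most $a-1$, so one factor may be lost; the work lies in seeing that the loss, together with the losses from the powers
of $g$, never exceeds what is allowed.

The powers of $g$ are treated in Section~\ref{sec:K5}. Decompositions over the reals and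
the polyhedron $SP(I_\Phi)$ are in Sections~\ref{sec:decomp} and~\ref{sec:poly}, their integral version
and the resurgence in Sections~\ref{sec:zero} and~\ref{sec:res}. Theorem~\ref{thm:strong} is proved in
Section~\ref{sec:lehman}.

\section{Triangle-free graphs on five vertices and the powers of $g$}\label{sec:K5}

\subsection{Generators}
We write $12$ for the edge $\{1,2\}$, $\mathbf 1_X$ for the indicator vector of $X\subseteq E$,
$\mathbf 1=\mathbf 1_E$, $x^X=x^{\mathbf 1_X}$, and $g=x^E$. For $e\in E$ let $\Delta_e$ be the triangle on $V\setminus e$ and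
\[
N_e=\{e\}\cup\Delta_e=\{e'\in E: e'=e\text{ or }e'\cap e=\emptyset\}.
\]
Thus $\Delta_e$ and $N_e$ are the open and the closed neighborhood of $e$ in the graph on
$E$ whose adjacency is disjointness (the Petersen graph). The relation $e'\in N_e$ is symmetric and $|N_e|=4$, so
\begin{equation}\label{eq:sumN}
\sum_{e\in E}\mathbf 1_{N_e}=4\cdot\mathbf 1 .
\end{equation}
The complement $E\setminus N_e$ is the $K_{2,3}$ with parts $e$ and $V\setminus e$.

\begin{lemma}\label{lem:trianglefree}
A triangle-free set $X\subseteq E$ is a pentagon, or a star, or is contained in some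
$K_{2,3}=E\setminus N_e$.
\end{lemma}
\begin{proof}
If $X$ contains an odd cycle, this is a pentagon; any chord of a pentagon forms a triangle with two of its sides, so $X$ is that pentagon.
Otherwise $X$ is bipartite, hence contained in a $K_{2,3}$ or a $K_{1,4}$. A subset of the star at $v$
that misses $vm$ lies in the $K_{2,3}$ with parts $\{v,m\}$ and $V\setminus\{v,m\}$.
\end{proof}

\begin{lemma}\label{lem:gens}
Let $\Phi\subseteq\mathcal F$.
\begin{enumerate}
\item[(i)] $x^{N_e}\in I_\Phi$ for all $e\in E$.
\item[(ii)] For $F\in\mathcal F$: $x^{F^c}\in I_\Phi$ if and only if $F\notin\Phi$.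
\item[(iii)] Every monomial in $I_\Phi$ has degree at least $4$; if its support has exactly four elements,
the support is some $N_e$.
\end{enumerate}
\end{lemma}
\begin{proof}
We have $x^X\in I_\Phi$ iff no member of $\mathcal D_\Phi$ lies in $X^c$. The graph $N_e^c=K_{2,3}$ is bipartite with all
degrees at most $3$, so it contains no triangle, pentagon or star; this is (i). The only member of $\mathcal T\cup\mathcal F$
inside $F$ is $F$; this is (ii). For (iii), let $X$ be the support. It meets every triangle, so $X^c$ is
triangle-free. By Lemma~\ref{lem:trianglefree}, $|X^c|\le6$, with equality only if $X^c=E\setminus N_e$ for some $e$.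
\end{proof}

For $\Phi=\emptyset$ the squarefree monomials of $I_\emptyset$ are the $x^X$ with $X^c$ triangle-free. So
$I_\emptyset$ is minimally generated by the complements of the maximal triangle-free graphs $K_{2,3}$, $C_5$ and $K_{1,4}$:
ten quartics $x^{N_e}$, twelve quintics and five sextics.

\subsection{The test case: powers of $g$}

\begin{proposition}\label{prop:lower}
For every $\Phi\subseteq\mathcal F$, $I_\Phi$ is not Fulkersonian and $\rho_a(I_\Phi)\ge 6/5$.
\end{proposition}
\begin{proof}
Members of $\mathcal D_\Phi$ have at least three elements, so $g^M\in I_\Phi^{(3M)}$ by \eqref{eq:symb}. All monomials in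
$\overline{I_\Phi^3}$ have exponents in $3NP(I_\Phi)$, hence degree at least $12$ by Lemma~\ref{lem:gens}(iii). So
$g\in I_\Phi^{(3)}\setminus\overline{I_\Phi^3}$. Now let $a/b<6/5$ and $M=\lceil at/3\rceil$. Then
$g^M\in I_\Phi^{(3M)}\subseteq I_\Phi^{(at)}$ has degree $10M\le 10at/3+10$, which is less than $4bt$ for $t\gg0$. So
$g^M\notin I_\Phi^{bt}$ for $t\gg0$, and $\rho_a(I_\Phi)\ge a/b$.
\end{proof}

If $\rho(I_\Phi)=6/5$ is to hold, $g^t$ must lie in $I_\Phi^b$ for every $b$ with $3t/b>6/5$, i.e.\ $b<5t/2$. For $t=1,2,3$ this asks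
for $g\in I_\Phi^2$, $g^2\in I_\Phi^4$ and $g^3\in I_\Phi^7$. We meet the first requirement by two complementary pentagons: $x^G$ and
$x^{G^c}$ both lie in $I_\Phi$ exactly when $G,G^c\notin\Phi$. This is where the hypothesis on $G$ enters, and
Proposition~\ref{prop:noG} shows that there is no other way. For the third requirement we need, for any pentagon $F$,
\begin{equation}\label{eq:pent}
\sum_{c\in F^c}\mathbf 1_{N_c}=\mathbf 1_F+3\cdot\mathbf 1_{F^c}.
\end{equation}
Indeed, for $F=12345$, a side is disjoint from exactly one chord ($12$ from $35$), and a chord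
is disjoint from exactly two other chords ($13$ from $24$ and $25$); the rest follows by rotation.

\begin{lemma}\label{lem:powers}
Suppose $G$ is a pentagon with $G,G^c\notin\Phi$. Then $g\in I_\Phi^2$, $g^2\in I_\Phi^4$, $g^3\in I_\Phi^7$ and
$g^4\in I_\Phi^{10}$. So $g^t\in I_\Phi^{\pi(t)}$ for $t\ge0$, where $\pi(4q+j)=10q+\pi_j$ for $0\le j\le3$ and
$(\pi_0,\pi_1,\pi_2,\pi_3)=(0,2,4,7)$.
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:gens}(ii), $x^G,x^{G^c}\in I_\Phi$, so $g=x^Gx^{G^c}\in I_\Phi^2$ and $g^2\in I_\Phi^4$. By \eqref{eq:pent},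
$3\cdot\mathbf 1=2\cdot\mathbf 1_G+\sum_{c\in G^c}\mathbf 1_{N_c}$, which writes $g^3$ as a product of $2+5$
monomials of $I_\Phi$. Finally \eqref{eq:sumN} gives $g^4\in I_\Phi^{10}$.
\end{proof}

\section{Two decompositions}\label{sec:decomp}

Let $u\in\mathbb R^E_{\ge0}$ satisfy $u(T)\ge a$ for all triangles $T$. We want $u$ to dominate a
nonnegative combination, of total weight $a$, of exponents of monomials of $I_\Phi$. There are two
situations in which these monomials can be read off from $u$: some $F\in\mathcal F$ has weight at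
most $a$, or some edge has weight $0$. We work over the reals, but keep track of integrality for later use.

\subsection{A light pentagon or star}
Suppose $F\in\mathcal F$ has $u(F)\le a$. It is natural to use, for each $e\in F$, a generator that meets $F$ only
in $e$, with multiplicity $u_e$, and to fill up with $x^{F^c}$.

\begin{lemma}\label{lem:light}
Let $F\in\mathcal F$. For each $c\in F^c$ there is a triangle $T_c\ni c$ with $T_c\setminus c\subseteq F$. For each
$e\in F$ there is a set $N(e,F)$, equal to $N_{e'}$ for some $e'\in E$, such that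
\[
N(e,F)\cap F=\{e\},\qquad N(e,F)\cap F^c=\{c\in F^c:e\notin T_c\}.
\]
Consequently, if $u\ge0$ and $a\ge0$ satisfy $u(T_c)\ge a$ for all $c\in F^c$ and $u(F)\le a$, then
\begin{equation}\label{eq:light}
u\ \ge\ (a-u(F))\,\mathbf 1_{F^c}+\sum_{e\in F}u_e\,\mathbf 1_{N(e,F)} .
\end{equation}
In particular, if moreover $u$ and $a$ are integral and ($F\notin\Phi$ or $u(F)=a$), then $x^u\in I_\Phi^a$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\coordinate (A) at (90:1.4); \coordinate (B) at (18:1.4); \coordinate (C) at (-54:1.4);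
\coordinate (D) at (-126:1.4); \coordinate (F) at (162:1.4);
\draw[thin] (A)--(B)--(C)--(D)--(F)--cycle;
\draw[thin,dashed] (A)--(C); \draw[thin,dashed] (B)--(F);
\draw[line width=2pt] (A)--(B); \draw[line width=2pt] (A)--(D);
\draw[line width=2pt] (B)--(D); \draw[line width=2pt] (C)--(F);
\foreach \p in {A,B,C,D,F} \fill (\p) circle (1.6pt);
\node at (90:1.68) {1}; \node at (18:1.68) {2}; \node at (-54:1.68) {3};
\node at (-126:1.68) {4}; \node at (162:1.68) {5};
\end{tikzpicture}
\caption{The set $N_{35}=\{35,12,14,24\}$ (thick) and the pentagon $F=12345$ (outer cycle). It meets $F$ only in the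
side $12$. The two chords it misses, $13$ and $25$ (dashed), are those cutting off a triangle that uses the side $12$.}
\label{fig:pent}
\end{figure}

\begin{proof}
\emph{Star at $v$.} For $c=kl$ let $T_c$ be the triangle $vkl$. For $e=vj$ let
$N(e,F)=N_{vj}=\{vj\}\cup\Delta_{vj}$. The triangle $\Delta_{vj}$ avoids $v$ and consists of the $c\in F^c$ with $j\notin c$, i.e.\ with $e\notin T_c$.

\emph{Pentagon $12345$.} For the chord $c=\{i,i+2\}$ (indices modulo $5$) let $T_c$ be the triangle on $i,i+1,i+2$. For
$e=12$ let $N(e,F)=N_{35}=\{35,12,14,24\}$; see Figure~\ref{fig:pent}. It meets $F$ in $\{12\}$. The missing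
chords are $13$ and $25$, with $T_{13}$ on $1,2,3$ and $T_{25}$ on $5,1,2$; these two triangles contain $12$, while those of
$14$, $24$, $35$, on $4,5,1$, on $2,3,4$ and on $3,4,5$, do not. Rotation gives the other sides; the set
$N(e,F)$ is $N_c$ for the unique chord $c$ disjoint from $e$.

\emph{The inequality.} At $e\in F$ both sides of \eqref{eq:light} equal $u_e$. At $c\in F^c$ the right side is
\[
a-u(F)+u(F\setminus T_c)=a-u(T_c\setminus c)\le u_c .
\]
The coefficients on the right of \eqref{eq:light} are nonnegative with sum $a$. We have $x^{N(e,F)}\in I_\Phi$ by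
Lemma~\ref{lem:gens}(i), and $x^{F^c}\in I_\Phi$ if
$F\notin\Phi$ by Lemma~\ref{lem:gens}(ii), while if $u(F)=a$ the set $F^c$ has coefficient $0$. This proves the last claim.
\end{proof}

If $x^u\in I_\Phi^{(a)}$ and $F\in\Phi$, then $u(F)\ge a$. So for elements of symbolic powers the
condition ``$u(F)\le a$ for some $F\in\mathcal F$'' already implies $u(F)=a$ when $F\in\Phi$. The remaining situation is
$u(F)>a$ for all $F\in\mathcal F$.

\subsection{An edge of weight zero}
By symmetry let $u_{12}=0$. For $\{i,j,k\}=\{3,4,5\}$ and a given level $a$ write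
\[
p_j=u_{1j},\qquad q_j=u_{2j},\qquad z_j=u_{ik},\qquad \delta_j=p_i+p_k-a .
\]
Then, directly from the definition of $\delta$,
\begin{equation}\label{eq:delta}
\delta_i+\delta_k-\delta_j=2p_j-a .
\end{equation}

The monomials $x^{N_e}$ that avoid $x_{12}$ are those with $|e\cap\{1,2\}|=1$, namely
\[
N_{1j}=\{1j,2i,2k,ik\},\qquad N_{2j}=\{2j,1i,1k,ik\}\qquad(j=3,4,5).
\]
So we look for $\alpha_j,\beta_j\ge0$ with $u\ge\sum_j(\alpha_j\mathbf 1_{N_{1j}}+\beta_j\mathbf 1_{N_{2j}})$ and total weight $a$. The triangles $12j$ give
$p_j+q_j\ge a$. If equality holds for all $j$, the inequality must be an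
equality at every $1j$ and $2j$, because each of the six sets contains exactly one of $1j,2j$. Prescribing the sums
$\sigma_j=\alpha_j+\beta_j$, which are the coordinates at $ik$, then determines $\alpha_j$ and $\beta_j$.

\begin{lemma}\label{lem:rebuild}
Let $a\ge0$ and $u\in\mathbb R^E_{\ge0}$ with $u_{12}=0$ and $p_j+q_j=a$ for $j=3,4,5$. Let $|\delta_j|\le\sigma_j\le z_j$ with $\sum_j\sigma_j=a$. Put
$\alpha_j=\frac12(\sigma_j-\delta_j)$ and $\beta_j=\frac12(\sigma_j+\delta_j)$. Then $\alpha_j,\beta_j\ge0$,
$\sum_j(\alpha_j+\beta_j)=a$, and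
\[
u\ \ge\ \sum_j\big(\alpha_j\mathbf 1_{N_{1j}}+\beta_j\mathbf 1_{N_{2j}}\big).
\]
\end{lemma}
\begin{proof}
The first two claims are clear. The coordinates of the right side are $0$ at $12$ and
\begin{align*}
\text{at }1j:&\quad \alpha_j+\beta_i+\beta_k=\tfrac12(a+\delta_i+\delta_k-\delta_j)=p_j\quad\text{by \eqref{eq:delta}},\\
\text{at }2j:&\quad \beta_j+\alpha_i+\alpha_k=\tfrac12(a-\delta_i-\delta_k+\delta_j)=a-p_j=q_j,\\
\text{at }ik:&\quad \alpha_j+\beta_j=\sigma_j\le z_j .\qedhere
\end{align*}
\end{proof}

It remains to see when the hypotheses can be satisfied. It turns out that it suffices to know that all pentagons and stars have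
weight greater than $a$ and that $u$ cannot be lowered.

\begin{lemma}\label{lem:zero}
Let $a>0$ and let $u\in\mathbb R^E_{\ge0}$ with $u_{12}=0$, $u(T)\ge a$ for all $T\in\mathcal T$, and $u(F)>a$ for all
$F\in\mathcal F$. Suppose every $c$ with $u_c>0$ lies in a triangle $T$ with $u(T)=a$. Then
\[
p_j+q_j=a,\qquad |\delta_j|\le z_j\quad(j=3,4,5),\qquad \sum_j|\delta_j|\le a .
\]
\end{lemma}
\begin{proof}
Call a triangle of weight $a$ tight. Suppose $p_j+q_j>a$ for some $j$. If $p_j=0$, then $u_{2j}=q_j>a$, although $2j$ lies in a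
tight triangle: a contradiction. So
$p_j>0$, and likewise $q_j>0$. The triangle $12j$ is not tight, so tight triangles through $1j$ and $2j$ have their third vertex in
$\{3,4,5\}\setminus j$. Thus $p_j+p_i+z_k=a$ for some $i$, with $\{i,j,k\}=\{3,4,5\}$, and
either $q_j+q_i+z_k=a$ or $q_j+q_k+z_i=a$.
\begin{itemize}
\item In the first case, adding gives $(p_j+q_j)+(p_i+q_i)+2z_k=2a$, but $p_j+q_j>a$ and $p_i+q_i\ge a$.
\item In the second case, adding gives $p_i+z_k+z_i+q_k=2a-(p_j+q_j)<a$. As $u_{12}=0$, the left side is the weight of the pentagon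
$1,i,j,k,2$, contrary to $u(F)>a$.
\end{itemize}
So $p_j+q_j=a$ for all $j$. The triangle $1ik$ gives $p_i+p_k+z_j\ge a$, i.e.\ $-\delta_j\le z_j$; the triangle $2ik$ gives
$2a-p_i-p_k+z_j\ge a$, i.e.\ $\delta_j\le z_j$.

For the last claim we show that all eight signed sums $\pm\delta_3\pm\delta_4\pm\delta_5$ are at most $a$. By \eqref{eq:delta}
and $0\le p_j\le a$, we have $|\delta_i+\delta_k-\delta_j|=|2p_j-a|\le a$; this settles six of them. The star at $2$ has weight
$\sum_jq_j=3a-\sum_jp_j>a$, so $\delta_3+\delta_4+\delta_5=2\sum_jp_j-3a<a$. The star at $1$ has weight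
$\sum_jp_j>a$, so $\delta_3+\delta_4+\delta_5>-a$.
\end{proof}

\section{The symbolic polyhedron and its consequences}\label{sec:poly}

\begin{proposition}\label{prop:SP}
$SP(I_\Phi)=\mathrm{conv}\big(NP(I_\Phi)\cup\{\tfrac13\mathbf 1\}\big)+\mathbb R^E_{\ge0}$.
\end{proposition}
\begin{proof}
The inclusion ``$\supseteq$'' holds because members of $\mathcal D_\Phi$ have at least three elements. For ``$\subseteq$'', every point of $SP(I_\Phi)$
dominates a convex combination of vertices of $SP(I_\Phi)$. So it suffices to show that a vertex $u$ lies in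
$NP(I_\Phi)$ or equals $\frac13\mathbf 1$. The polyhedron is given by $u\ge0$ and $u(D)\ge1$ for $D\in\mathcal D_\Phi$.

If $u(F)\le1$ for some $F\in\mathcal F$, then $u(F)=1$ in case $F\in\Phi$, and \eqref{eq:light} with $a=1$ shows that $u$
dominates a convex combination of exponents of monomials in $I_\Phi$; so $u\in NP(I_\Phi)$.

Suppose $u(F)>1$ for all $F\in\mathcal F$. Then among the constraints $u(D)\ge1$ only triangles can be tight. If all $u_e>0$, the
vertex $u$ is the unique solution of ten linearly independent tight constraints, which must be all ten triangle equations; as $\frac13\mathbf 1$ solves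
these, $u=\frac13\mathbf 1$. Otherwise, after relabeling $V$ (and $\Phi$ accordingly), $u_{12}=0$. If $u_c>0$, then
$u-\varepsilon\mathbf 1_c\notin SP(I_\Phi)$ for all $\varepsilon>0$, since otherwise $u$ would be the midpoint of
$u\pm\varepsilon\mathbf 1_c$ and not a vertex. Taking $\varepsilon$ small, we see that $c$ lies in a tight triangle. Lemma~\ref{lem:zero} applies with $a=1$. Since
$\sum_j|\delta_j|\le1\le\sum_jz_j$ (triangle $345$) and $|\delta_j|\le z_j$, there are $\sigma_j\in[|\delta_j|,z_j]$ with
$\sum_j\sigma_j=1$. Lemma~\ref{lem:rebuild} gives $u\in NP(I_\Phi)$.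
\end{proof}

\begin{proposition}\label{prop:mnf}
$I_\Phi$ is minimally non-Fulkersonian.
\end{proposition}
\begin{proof}
It is not Fulkersonian by Proposition~\ref{prop:lower}. Let $J\ne0,S$ be the minor given by $x_A=0$, $x_B=1$, with $A\cup B\ne\emptyset$, and put
$R=E\setminus(A\cup B)$. We show $SP(J)\subseteq NP(J)$; this implies that $J$ is Fulkersonian.

The idea is to extend a point of $SP(J)$ to a point of $SP(I_\Phi)$, to decompose that point by Proposition~\ref{prop:SP}, and to restrict again to
$R$. The ideal $J$ is generated by the monomials $x^{W\setminus B}$ with $W\subseteq E$, $x^W\in I_\Phi$ and $W\cap A=\emptyset$. Hence $P'\subseteq R$ is a cover of $J$ iff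
$P'\cup A$ is a cover of $I_\Phi$. Let $u\in SP(J)$ and let $\tilde u\in\mathbb R^E$ be $u$ on $R$, $0$ on $A$ and $1$ on $B$. Let
$P$ be a cover of $I_\Phi$. If $P$ meets $B$, then $\tilde u(P)\ge1$. Otherwise $P\setminus A\subseteq R$ is a cover of
$J$, and again $\tilde u(P)\ge1$. So $\tilde u\in SP(I_\Phi)$, and by Proposition~\ref{prop:SP}
\[
\tilde u\ \ge\ \sum_i\lambda_i\mathbf 1_{W_i}+\tfrac\mu3\mathbf 1,\qquad \lambda_i,\mu\ge0,\quad \sum_i\lambda_i+\mu=1,\quad x^{W_i}\in I_\Phi .
\]

\emph{If $A\ne\emptyset$}: as $\tilde u=0$ on $A$, we get $\mu=0$, and $W_i\cap A=\emptyset$ whenever $\lambda_i>0$. For such $i$,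
$x^{W_i\cap R}\in J$, and restricting to $R$ gives $u\in NP(J)$.

\emph{If $A=\emptyset$}: now $x^{W\cap R}\in J$ for every $x^W\in I_\Phi$, and we must absorb $\frac\mu3\mathbf 1$. Pick $b\in B$. For the three edges $t$ of the triangle
$\Delta_b$ we have $b\in N_t$, and
\[
\sum_{t\in\Delta_b}\mathbf 1_{N_t\setminus b}=\mathbf 1_{E\setminus b}.
\]
Indeed, an edge $t$ of $\Delta_b$ lies in $N_t$ and in neither of the other two sets, and an edge joining an endpoint of $b$ to $i\notin b$ lies in
$N_t$ exactly for the one $t\in\Delta_b$ avoiding $i$. As $R\subseteq E\setminus b$, it follows that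
$\frac13\mathbf 1_R=\frac13\sum_{t}\mathbf 1_{N_t\cap R}\in NP(J)$. Since $u\ge\sum_i\lambda_i\mathbf 1_{W_i\cap R}+\mu\cdot\frac13\mathbf 1_R$, we get $u\in NP(J)$.
\end{proof}

\begin{proposition}\label{prop:notmnp}
$I_\Phi$ is not minimally non-packing.
\end{proposition}
\begin{proof}
Let $J$ be the minor with $x_{12}=0$. It is not $0$, since $12\notin N_{13}$, and it is not $S$. Its covers are the $P'\subseteq E\setminus\{12\}$
for which $P'\cup\{12\}$ contains a member of $\mathcal D_\Phi$. Since members have at least three elements and $\{13,23\}$ is a cover, $J$ has height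
$2$. Suppose $J$ has two coprime generators, with supports $X,Y\subseteq E\setminus\{12\}$. These are disjoint supports of monomials of $I_\Phi$, so both meet all triangles, and both have at
least four elements by Lemma~\ref{lem:gens}(iii). Since $|X|+|Y|\le9$, one of them, say $X$, has four elements and equals some
$N_e\supseteq\Delta_e$. Then $Y$ misses the triangle $\Delta_e$, a contradiction. So the proper minor $J$ does not pack.
\end{proof}

\section{Elements of symbolic powers with a zero exponent}\label{sec:zero}

We now repeat the vertex argument of Proposition~\ref{prop:SP} with integers. The obstacle is parity: in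
Lemma~\ref{lem:rebuild} the numbers $\alpha_j,\beta_j$ are integers only if $\sigma_j\equiv\delta_j\pmod 2$. For disjoint edges $e,f$ of $K_5$ put
\[
g_{ef}=g/(x_ex_f).
\]

\begin{example}\label{ex:defect}
Let $a=2$ and $u=\mathbf 1_{E\setminus\{12\}}$; then $x^u\in I_\Phi^{(2)}$. All $p_j,q_j,z_j$ are $1$ and all $\delta_j$ are $0$. Real choices such as
$\sigma=(1,1,0)$ exist, and for this one Lemma~\ref{lem:rebuild} gives
$u\ge\frac12(\mathbf 1_{N_{13}}+\mathbf 1_{N_{23}}+\mathbf 1_{N_{14}}+\mathbf 1_{N_{24}})$. But even integers $\sigma_j\in[0,1]$ with sum $2$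
do not exist, and in fact $x^u\notin I_\Phi^2$ by the proof of Proposition~\ref{prop:notmnp}. What we can say is that $x^u$ is divisible by $g_{12,34}$. The next
lemma shows that this is the only kind of defect.
\end{example}

\begin{lemma}\label{lem:zeroint}
Let $a\ge1$, $x^u\in I_\Phi^{(a)}$ and $u_e=0$ for some $e\in E$. Then $x^u\in I_\Phi^a$, or $a\ge2$ and
$x^u\in g_{ef}I_\Phi^{a-2}$ for some $f$ disjoint from $e$.
\end{lemma}
\begin{proof}
By symmetry let $e=12$. Replacing $u$ by a smaller exponent, we may assume that $u$ is coordinatewise minimal among the integral $u\ge0$ with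
$x^u\in I_\Phi^{(a)}$. If $u(F)\le a$ for some $F\in\mathcal F$ (with equality, then, if $F\in\Phi$), Lemma~\ref{lem:light} gives
$x^u\in I_\Phi^a$. So assume $u(F)\ge a+1$ for all $F\in\mathcal F$. By minimality each $c$ with $u_c>0$ lies in some $D\in\mathcal D_\Phi$ with
$u(D)=a$, and $D$ must be a triangle. So Lemma~\ref{lem:zero} applies. Moreover
\[
\sum_j\delta_j=2\sum_jp_j-3a\equiv a\pmod2 .
\]
Let $z_j'\in\{z_j,z_j-1\}$ have the parity of $\delta_j$. Since $z_j\ge|\delta_j|$, also $z_j'\ge|\delta_j|$; and $\sum_jz_j'\equiv a\pmod2$.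

\emph{Case $\sum_jz_j'\ge a$.} As $\sum_j|\delta_j|\le a$ and $\sum_j|\delta_j|\equiv a\pmod 2$, we can raise the $|\delta_j|$ in steps of $2$ to integers
$\sigma_j\equiv\delta_j\pmod2$ with $|\delta_j|\le\sigma_j\le z_j'$ and $\sum_j\sigma_j=a$. Then $\alpha_j,\beta_j$ in
Lemma~\ref{lem:rebuild} are integers and $x^u\in I_\Phi^a$.

\emph{Case $\sum_jz_j'<a$.} By parity $0\le\sum_jz_j'\le a-2$; in particular $a\ge2$. Since $\sum_jz_j\ge a$ (triangle $345$), at least two indices have
$z_j'=z_j-1$. If exactly two do, then $\sum_jz_j'\ge a-2$. If all three do, then $\sum_jz_j'\ge a-3$, hence $\ge a-2$ by parity. So $\sum_jz_j'=a-2$, and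
$\sum_j|\delta_j|\le a-2$. By \eqref{eq:delta},
\[
|2p_j-a|=|\delta_i+\delta_k-\delta_j|\le a-2 ,
\]
so $p_j\ge1$; and $q_j\ge1$, because $2q_j-a=-(2p_j-a)$. Let $u'$ have entries $p_j-1$, $q_j-1$, $z_j'$ and $u'_{12}=0$. At level $a-2$ we have
$p_j'+q_j'=a-2$ and $\delta_j'=(p_i-1)+(p_k-1)-(a-2)=\delta_j$. Lemma~\ref{lem:rebuild} with $\sigma_j=z_j'$ (of the parity of $\delta_j$) gives
$x^{u'}\in I_\Phi^{a-2}$. Finally, $u-u'$ is $1$ on all $1j$ and $2j$, and $1$ on at least two edges of the triangle $345$. So $x^{u-u'}$ is
divisible by $g_{12,f}$ for some edge $f$ of that triangle.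
\end{proof}

\section{The resurgence of $I_\Phi$}\label{sec:res}

Throughout this section $I=I_\Phi$ and $G$ is a pentagon with $G,G^c\notin\Phi$. For $a\ge0$ let
\[
\ell(a)=\lceil 5a/6\rceil-1,
\]
the largest integer less than $5a/6$. Then $\ell$ is nondecreasing, $\ell(a+1)\le\ell(a)+1$, $\ell(a+12)=\ell(a)+10$, and
\[
\big(\ell(0),\ell(1),\dots,\ell(13)\big)=(-1,0,1,2,3,4,4,5,6,7,8,9,9,10).
\]
In particular $\pi(t)\ge\ell(3t)$ for all $t\ge0$, since $(0,2,4,7)\ge(\ell(0),\ell(3),\ell(6),\ell(9))=(-1,2,4,7)$.

We will divide a monomial of $I^{(a)}$ by $g$ until this is no longer possible. The remainder may contain the defect $g_{ef}$ from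
Lemma~\ref{lem:zeroint}, or, if $\Phi$ contains pentagons $F$, the monomial
\[
h_F=x^{\mathbf 1_F+2\cdot\mathbf 1_{F^c}} .
\]
So we must know in which powers of $I$ the products $g^jg_{ef}$ and $g^jh_F$ lie.

\begin{lemma}\label{lem:defects}
Let $e,f$ be disjoint edges and $F$ any pentagon. For $j=0,1,2,3$,
\[
g^jg_{ef}\in I^{\ell(3j+2)},\quad \big(\ell(3j+2)\big)_j=(1,4,6,9);\qquad
g^jh_F\in I^{\ell(3j+4)},\quad \big(\ell(3j+4)\big)_j=(3,5,8,10).
\]
\end{lemma}
\begin{proof}
Apart from Lemma~\ref{lem:powers}, we use only the monomials $x^{N_{e'}}$, which lie in $I$ for every $\Phi$; so we may relabel $V$.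

\emph{The monomials $g^jg_{ef}$.} Let $e=12$, $f=34$. The four edges joining $e$ to $f$ have
\[
N_{13}=\{13,24,25,45\},\quad N_{24}=\{24,13,15,35\},\quad N_{14}=\{14,23,25,35\},\quad N_{23}=\{23,14,15,45\}.
\]
None contains $e$ or $f$, and together they cover every other edge exactly twice. Hence $g_{ef}\in I$ and $g_{ef}^2\in I^4$, so
$g\,g_{ef}\in I^4$. Since $g\in I^2$, $g^2g_{ef}\in I^6$. Lastly $e,f\in N_e$, so by \eqref{eq:sumN}
\[
4\cdot\mathbf 1-\mathbf 1_{\{e,f\}}\ \ge\ 4\cdot\mathbf 1-\mathbf 1_{N_e}=\sum_{e'\ne e}\mathbf 1_{N_{e'}},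
\]
a sum of nine terms; so $g^3g_{ef}\in I^9$.

\emph{The monomials $g^jh_F$.} The five sets $N(e,F)$ of Lemma~\ref{lem:light} cover each side of $F$ once, and the chord $c$ once for each of the three sides
$e\notin T_c$. Omit $N(e,F)$ and $N(e',F)$ for two nonadjacent sides $e,e'$. The two sides in $T_c$ are adjacent, so at least one
of $e,e'$ is not in $T_c$, and the remaining three sets cover each chord at most twice. Hence $h_F\in I^3$. With
Lemma~\ref{lem:powers}, $g\,h_F\in I^{2+3}$ and $g^3h_F\in I^{7+3}$. The exponent of $g^2h_F$ is $4\cdot\mathbf 1-\mathbf 1_F$. For $F=12345$,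
\[
N_{12}\cup N_{23}=\{12,34,35,45\}\cup\{23,14,15,45\}\supseteq F,
\]
so $4\cdot\mathbf 1-\mathbf 1_F\ge\sum_{e\ne12,23}\mathbf 1_{N_e}$ by \eqref{eq:sumN}, a sum of eight terms; so $g^2h_F\in I^8$.
\end{proof}

\begin{proposition}\label{prop:contain}
$I^{(a)}\subseteq I^{\ell(a)}$ for all $a\ge1$.
\end{proposition}
\begin{proof}
Let $x^u\in I^{(a)}$.

\emph{Case A: $u\ge\lceil a/3\rceil\mathbf 1$.} With $t=\lceil a/3\rceil$, $x^u\in(g^t)\subseteq I^{\pi(t)}$ by Lemma~\ref{lem:powers}, and
$\pi(t)\ge\ell(3t)\ge\ell(a)$.

Assume from now on that Case A does not hold. Let $t\ge0$ be the largest integer such that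
\[
w:=u-t\mathbf 1\ge0,\qquad a':=a-3t\ge1,\qquad x^w\in I^{(a')}
\]
($t=0$ qualifies), and write $t=4q+j$ with $0\le j\le3$. The descent can stop for two reasons.

\emph{Some $w_e=0$.} Then Lemma~\ref{lem:zeroint} applies to $w$ at level $a'$, and gives Case B or Case C below.

\emph{$w\ge\mathbf 1$.} Then $a'\ge4$: otherwise $t+1\ge a/3$ and $u\ge(t+1)\mathbf 1$, which is Case A. By maximality of $t$,
$x^{w-\mathbf 1}\notin I^{(a'-3)}$. Subtracting $\mathbf 1$ lowers the weight of a triangle by exactly $3$, so triangles are not responsible; there is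
$F\in\Phi$ with $w(F)-|F|<a'-3$, i.e.
\[
a'\le w(F)\le a'+|F|-4 .
\]
Either $w(F)=a'$, and then $x^w\in I^{a'}$ by Lemma~\ref{lem:light} (Case B), or $F$ is a pentagon with $w(F)=a'+1$ (Case D).

\emph{Case B: $x^w\in I^{a'}$.} Then $x^u=g^tx^w\in I^{\pi(t)+a'}$, and $\pi(t)+a'\ge\ell(3t)+a'\ge\ell(3t+a')=\ell(a)$.

\emph{Case C: $a'\ge2$ and $x^w\in g_{ef}I^{a'-2}$.} By $g^{4}\in I^{10}$ and Lemma~\ref{lem:defects}, $g^tg_{ef}\in I^{10q+\ell(3j+2)}$. So
$x^u\in I^{10q+\ell(3j+2)+a'-2}$, and
\[
\ell(a)=\ell\big(12q+(3j+2)+(a'-2)\big)\le10q+\ell(3j+2)+a'-2 .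
\]

\emph{Case D: $w\ge\mathbf 1$, and $F\in\Phi$ is a pentagon with $w(F)=a'+1$.} (For $\Phi=\emptyset$ this does not occur.) Here $F$ is too heavy by one
for Lemma~\ref{lem:light}. We remove $h_F$, whose exponent has weight $5$ on $F$ but only $4$ on every $T_c$; this restores equality on $F$ at level $a'-4$. Recall $a'\ge4$, and let
$w'=w-\mathbf 1_F-2\cdot\mathbf 1_{F^c}$. Then $w'\ge0$ on $F$ and $w'(F)=a'-4\ge0$. For $c\in F^c$,
\[
w'_c=w_c-2\ \ge\ a'-w(T_c\setminus c)-2=(a'-4)-w'(T_c\setminus c)\ \ge\ (a'-4)-w'(F)=0 .
\]
So $w'\ge0$, $w'(T_c)\ge a'-4$ for all $c\in F^c$, and $w'(F)=a'-4$. Lemma~\ref{lem:light} gives $x^{w'}\in I^{a'-4}$, i.e.\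
$x^w\in h_FI^{a'-4}$. By $g^4\in I^{10}$ and Lemma~\ref{lem:defects}, $g^th_F\in I^{10q+\ell(3j+4)}$. So $x^u\in I^{10q+\ell(3j+4)+a'-4}$, and
\[
\ell(a)=\ell\big(12q+(3j+4)+(a'-4)\big)\le10q+\ell(3j+4)+a'-4 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first statement is Propositions~\ref{prop:mnf} and~\ref{prop:notmnp}. For the second, if $a/b>6/5$, then $b<5a/6$, so $b\le\ell(a)$ and
$I^{(a)}\subseteq I^b$ by Proposition~\ref{prop:contain}. Hence $\rho(I)\le6/5$. With Proposition~\ref{prop:lower},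
$6/5\le\rho_a(I)\le\rho(I)\le6/5$.
\end{proof}

\section{Minimally non-Fulkersonian ideals with $k\ge2$}\label{sec:lehman}

\subsection{Lehman's theorem}
Let $\mathcal C$ be the clutter of a squarefree monomial ideal $I\ne0,S$ in $n$ variables, and let $b(\mathcal C)$ be the clutter of its minimal covers.
Put
\[
Q(\mathcal C)=\{y\in\mathbb R^n_{\ge0}: y(C)\ge1\text{ for all }C\in\mathcal C\},
\]
so that $SP(I)=Q(b(\mathcal C))$. The clutter is called \emph{ideal} if $Q(\mathcal C)$ has only integral vertices. Every integral vertex is of the form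
$\mathbf 1_P$ with $P\in b(\mathcal C)$: the support of an integral $y\in Q(\mathcal C)$ is a cover, so $y\ge\mathbf 1_P$ for some minimal cover $P$, and
$y$ is the midpoint of $\mathbf 1_P$ and $2y-\mathbf 1_P$, both in $Q(\mathcal C)$.

\begin{lemma}\label{lem:blocking}
\begin{enumerate}
\item[(i)] $NP(I)=\{u\ge0: y\cdot u\ge1\text{ for every vertex }y\text{ of }Q(\mathcal C)\}$.
\item[(ii)] $I$ is Fulkersonian if and only if $\mathcal C$ is ideal.
\end{enumerate}
\end{lemma}
\begin{proof}
(i) If $y\in Q(\mathcal C)$, then $y\cdot w\ge1$ for every exponent $w$ of a generator, hence for all $w\in NP(I)$. Conversely let $u\ge0$, $u\notin NP(I)$. Separating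
$u$ from the polyhedron $NP(I)$ gives $y$ with $y\cdot u<\beta:=\min_{v\in NP(I)}y\cdot v$. As $NP(I)+\mathbb R^n_{\ge0}=NP(I)$, we have $y\ge0$; so
$\beta>y\cdot u\ge0$, and we may scale to $\beta=1$. Then $y\in Q(\mathcal C)$ and $y\cdot u<1$. Since $y$ dominates a convex combination of vertices of
$Q(\mathcal C)$ and $u\ge0$, some vertex $y'$ has $y'\cdot u<1$.

(ii) If $\mathcal C$ is ideal, all vertices of $Q(\mathcal C)$ are of the form $\mathbf 1_P$ with $P\in b(\mathcal C)$, so (i) gives $SP(I)\subseteq NP(I)$ and $I$ is Fulkersonian.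
Conversely let $I$ be Fulkersonian. A rational point $u\in SP(I)$ has a positive integer multiple
$mu$ that is integral, and $x^{mu}\in I^{(m)}=\overline{I^m}$ gives $u\in NP(I)$. In particular the vertices of $SP(I)$, which are rational, lie in
$NP(I)$; hence $SP(I)=NP(I)$. Now apply (i) to the ideal with clutter $b(\mathcal C)$. As $Q(b(\mathcal C))=SP(I)=NP(I)$, it says
\[
\mathrm{conv}\{\mathbf 1_P:P\in b(\mathcal C)\}+\mathbb R^n_{\ge0}=\{y\ge0:y\cdot u\ge1\text{ for every vertex }u\text{ of }NP(I)\}.
\]
The vertices of $NP(I)$ are among the $\mathbf 1_C$ with $C\in\mathcal C$, so the right side contains $Q(\mathcal C)$; and the left side is contained in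
$Q(\mathcal C)$. So $Q(\mathcal C)$ equals the left side, and its vertices are integral.
\end{proof}

(The last step contains the fact, due to Lehman (1979), that a clutter is ideal iff its blocker is.) Minors of $I$ correspond to minors
of $\mathcal C$, where the clutters of the ideals $0$ and $S$ count as ideal. So $I$ is minimally non-Fulkersonian iff $\mathcal C$ is
\emph{minimally non-ideal}: not ideal, with all proper minors ideal.

\begin{theorem}[Lehman \cite{Lehman90}; see \cite{Seymour} and {\cite[Ch.~4]{Cornuejols}}]\label{thm:lehman}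
Let $\mathcal C$ be minimally non-ideal on $n$ vertices and not a degenerate projective plane. Let $r$ and $s$ be the minimum sizes of members of
$\mathcal C$ and of $b(\mathcal C)$. Then $\frac1r\mathbf 1$ is the unique fractional vertex of $Q(\mathcal C)$. There are exactly $n$ edges
$C_1,\dots,C_n$ of size $r$ and exactly $n$ covers $P_1,\dots,P_n$ of size $s$. Every vertex is in exactly $r$ of the $C_i$ and in exactly
$s$ of the $P_i$. After ordering, $|C_i\cap P_i|=1+k$ and $|C_i\cap P_j|=1$ for $i\ne j$, with $k=rs-n\ge1$.
\end{theorem}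

We call the $C_i$ \emph{core edges}. Since $|C_i\cap P_i|=k+1$, we have
\begin{equation}\label{eq:kmin}
k+1\le\min(r,s).
\end{equation}

\begin{remark}
Degenerate projective planes are irrelevant to the question, because they are minimally non-packing. For the edges
$\{1,\dots,t\},\{0,1\},\dots,\{0,t\}$, deleting ($x=0$) or contracting ($x=1$) one vertex leaves: a single edge (delete $0$), the singletons $\{1\},\dots,\{t\}$
(contract $0$), a star of edges $\{0,j\}$ (delete $i\ne0$), or the two disjoint edges $\{0\}$ and $\{1,\dots,t\}\setminus i$ (contract $i\ne0$). All of these have the packing property.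
The clutter itself has cover number $2$ but no two disjoint edges.
\end{remark}

For the rest of this section, except in Proposition~\ref{prop:noG}, $I$ is as in Theorem~\ref{thm:strong}, with clutter $\mathcal C$; by
Lemma~\ref{lem:blocking}(ii) Theorem~\ref{thm:lehman} applies, and $C_i,P_i$ are as there.

\begin{proposition}\label{prop:rhoa}
$\rho_a(I)=rs/n$.
\end{proposition}
\begin{proof}
$(\ge)$ Let $a/b<rs/n$ and $M=\lceil at/s\rceil$. Covers have at least $s$ elements, so $(x_1\cdots x_n)^M\in I^{(sM)}\subseteq I^{(at)}$. Its degree is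
$nM\le nat/s+n<rbt$ for $t\gg0$, while $I^{bt}$ lives in degrees at least $rbt$. So $I^{(at)}\not\subseteq I^{bt}$ for $t\gg0$, and $\rho_a(I)\ge a/b$.

$(\le)$ Let $a/b>rs/n$ and $x^u\in I^{(at)}$. We show $y\cdot u\ge\theta:=atn/(rs)$ for every vertex $y$ of $Q(\mathcal C)$. For integral $y$, i.e.\ minimal covers, $y\cdot u\ge at\ge\theta$. For
$y=\frac1r\mathbf 1$, each vertex being in exactly $s$ of the $P_i$,
\[
s\sum_eu_e=\sum_iu(P_i)\ge nat,\qquad\text{so}\qquad y\cdot u\ge\theta .
\]
By Lemma~\ref{lem:blocking}(i), $u\ge\sum_{i=1}^L\lambda_iw_i$ with $\lambda_i\ge0$, $\sum\lambda_i=\theta$, where $w_1,\dots,w_L$ are the exponents of the minimal generators. Rounding down the $\lambda_i$, we get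
$x^u\in I^m$ for some integer $m\ge\theta-L$. As $an/(rs)>b$, $\theta-L\ge bt$ for $t\gg0$, uniformly in $u$. So $I^{(at)}\subseteq I^{bt}$
for $t\gg0$, and $a/b$ does not belong to the set defining $\rho_a(I)$.
\end{proof}

\subsection{All parameters but one}
We test powers of the product of all variables, as in Section~\ref{sec:K5}. The monomial $(x_1\cdots x_n)^m$ lies in $I^{(sm)}$. If it lies in $I^b$ with $b$ close to $nm/r$, then for degree
reasons almost all factors are core edges; but a core edge $C_i$ uses up $k$ extra units of the weight $sm$ of the cover $P_i$. We choose $m$ such that the residue of $nm$ modulo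
$r$ is positive but as small as possible, namely $d=\gcd(k,r)$. By \eqref{eq:kmin}, $d\le k<r$.

\begin{lemma}\label{lem:arith}
Let $k\ge2$ and $(n,r,s,k)\ne(10,4,3,2)$. There is $m\in\{1,\dots,r-1\}$ with
\[
km\equiv-d\pmod r,\qquad km+d<rk,\qquad nm>d(r+1).
\]
\end{lemma}
\begin{proof}
By \eqref{eq:kmin}, $n=rs-k\ge r(k+1)-k\ge rk+1$.

\emph{$d<k$.} Then $d\le k/2$. The congruence has a solution $m\in\{1,\dots,r-1\}$, where $m\equiv0$ is excluded because $0<d<r$. We have
$km+d\le k(r-1)+d<rk$ and $nm\ge n\ge rk+1>\frac{k}2(r+1)\ge d(r+1)$.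

\emph{$d=k$.} Then $r=ck$ with $c\ge2$. Take $m=c(k-1)-1$, so $1\le m\le r-1$ and $km+k=r(k-1)$; the first two conditions hold. If $k\ge3$, then
$m\ge3$ and $nm\ge3rk>k(r+1)$. If $k=2$, then $m=c-1$, $s\ge3$, $n=2cs-2\ge6c-2$ and $d(r+1)=4c+2$. For $c\ge3$, $nm\ge2(6c-2)>4c+2$. For
$c=2$ we have $m=1$, $r=4$, $n=4s-2$, and the third condition $4s-2>10$ holds iff $s\ge4$. What remains is $s=3$, $n=10$, which is excluded.
\end{proof}

\begin{proposition}\label{prop:nonexc}
If $k\ge2$ and $(n,r,s,k)\ne(10,4,3,2)$, then $\rho(I)>\rho_a(I)$.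
\end{proposition}
\begin{proof}
Take $m$ from Lemma~\ref{lem:arith} and put $b=(nm-d)/r$. This is an integer, since $nm\equiv-km\equiv d\pmod r$, and $b>d$ by the third condition. Suppose
$(x_1\cdots x_n)^m\in I^b$: there are edges $E_1,\dots,E_b\in\mathcal C$ with $\sum_l\mathbf 1_{E_l}\le m\mathbf 1$. Since $\sum_l|E_l|\le nm=rb+d$, at most $d$ of the
$E_l$ have size greater than $r$. If $C_i$ occurs $\nu$ times among them, then, as $P_i$ meets every edge,
\[
b+k\nu\le\sum_l|P_i\cap E_l|\le sm,\qquad\text{so}\qquad \nu\le\frac{sm-b}k=\frac{(rs-n)m+d}{rk}=\frac{km+d}{rk}<1 .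
\]
So no core edge occurs, all $E_l$ have size greater than $r$, and $b\le d$: a contradiction. Hence $I^{(sm)}\not\subseteq I^b$ and, by Proposition~\ref{prop:rhoa},
\[
\rho(I)\ge\frac{sm}b=\frac{rsm}{nm-d}>\frac{rs}n=\rho_a(I).\qedhere
\]
\end{proof}

\subsection{The exceptional parameters}

\begin{proposition}\label{prop:exc}
If $(n,r,s,k)=(10,4,3,2)$, then, up to renaming variables, $I=I_\Phi$ for some $\Phi\subseteq\mathcal F$.
\end{proposition}
\begin{proof}
Since $|C_l\cap P_l|=3=s$, we have $P_l\subset C_l$ and $C_l=P_l\cup\{p_l\}$. Each vertex is in four of the $C_l$ and in three of the $P_l$, so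
$l\mapsto p_l$ is a bijection onto the vertices; index so that $p_l=l$. Let $A,B$ be the incidence matrices with rows $C_l$, $P_l$, let
$\mathrm{Id}$ be the identity and $\mathbf J$ the all-ones matrix. Then $A=B+\mathrm{Id}$, and Lehman's theorem says $AB^T=\mathbf J+2\,\mathrm{Id}$. So
\[
B^T=\mathbf J+2\,\mathrm{Id}-BB^T
\]
is symmetric. Hence $B=B^T$ has zero diagonal, row sums $3$, and $B^2=\mathbf J+2\,\mathrm{Id}-B$. So $B$ is the adjacency matrix of a
cubic graph on ten vertices in which adjacent vertices have no common neighbor and distinct nonadjacent vertices have exactly one.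

There is only one such graph up to isomorphism. Let $v$ have neighbors $a,b,c$. These are pairwise nonadjacent, and any two of them have only $v$ as a common neighbor. So they have disjoint pairs of further neighbors
$\{a_1,a_2\}$, $\{b_1,b_2\}$, $\{c_1,c_2\}$, and together these are the
other six vertices. As $a_i$ and $b$ are nonadjacent, they have exactly one common neighbor, which is not $v$; so $a_i$ has exactly one neighbor among $b_1,b_2$, and similarly in all other cases. Hence the six vertices induce a
$2$-regular graph without triangles, that is, a hexagon, in which each vertex has one neighbor in each of the other two pairs. Around the hexagon the pairs therefore appear, in one of the two directions, in the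
order $a,b,c,a,b,c$, and the graph is determined. The graph on $E=E(K_5)$ with disjointness as adjacency has the required properties: every edge is disjoint from three others, two disjoint
edges have no common disjoint edge, and two edges sharing a vertex have exactly one (for $12,13$ it is $45$). So we may identify the vertices with $E$ such that $P_e=\Delta_e$ and
$C_e=N_e$ for all $e\in E$.

Let $D$ be any other member of $b(\mathcal C)$. By minimality it contains no triangle, and it meets all $N_e$, i.e.\ it lies in no $K_{2,3}=E\setminus N_e$. By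
Lemma~\ref{lem:trianglefree}, $D\in\mathcal F$. So $b(\mathcal C)=\mathcal D_\Phi$ for some $\Phi\subseteq\mathcal F$, and $I=I_\Phi$.
\end{proof}

\begin{proposition}\label{prop:noG}
If no pentagon $G$ satisfies $G,G^c\notin\Phi$, then $g\notin I_\Phi^2$ and $\rho(I_\Phi)\ge3/2$.
\end{proposition}
\begin{proof}
Suppose $g\in I_\Phi^2$ and let $X,Y$ be disjoint supports of two generators. Both meet all triangles, so neither contains one. By
Lemma~\ref{lem:gens}(iii) neither has size $4$, since $N_e\supseteq\Delta_e$. So $|X|=|Y|=5$ and $Y=X^c$. By Lemma~\ref{lem:trianglefree}, and since stars have only four edges, $Y$ is a pentagon or lies in some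
$E\setminus N_e$. In the latter case $X\supseteq N_e$ contains a triangle, a contradiction. So $Y$ is a pentagon, and so is $X=Y^c$. By Lemma~\ref{lem:gens}(ii), $x^X,x^Y\in I_\Phi$
means $Y,X\notin\Phi$, contrary to assumption. So $g\in I_\Phi^{(3)}\setminus I_\Phi^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The value $\rho_a(I)=rs/n$ is Proposition~\ref{prop:rhoa}. For parameters other than
$(10,4,3,2)$, $\rho(I)>\rho_a(I)$ by Proposition~\ref{prop:nonexc}. For $(10,4,3,2)$, $I=I_\Phi$ up to renaming variables by Proposition~\ref{prop:exc}, with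
$\rho_a(I)=6/5$. If $G,G^c\notin\Phi$ for some pentagon $G$, then $\rho(I)=6/5$ by Theorem~\ref{thm:main}; otherwise
$\rho(I)\ge3/2>6/5$ by Proposition~\ref{prop:noG}.

Every $I_\Phi$ does satisfy the hypotheses of the theorem: it is minimally non-Fulkersonian by Theorem~\ref{thm:main}; it has $n=10$, $s=3$ and, by Lemma~\ref{lem:gens},
$r=4$, so $k=2$; and its clutter is not a degenerate projective plane, as it has no edges of size $2$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Cornuejols} G. Cornu\'ejols, \emph{Combinatorial Optimization: Packing and Covering}, SIAM, 2001.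
\bibitem{DFMS} M. DiPasquale, C. A. Francisco, J. Mermin, J. Schweig, \emph{Asymptotic resurgence via integral closures}, arXiv:1808.01547 (2018).
\bibitem{Lehman90} A. Lehman, DIMACS Ser. 1 (1990), 101--105.
\bibitem{Seymour} P. Seymour, DIMACS Ser. 1 (1990), 253--273.
\end{thebibliography}

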